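# Curves that fall into the shrinking lemniscate: lifespans in Chen's flow

## 1. The rescaled flow and the set of curves it carries to the lemniscate

For a closed immersed plane curve $\gamma$ let $s$ be arc length, $\tau$ the unit tangent, $J$ rotation by $+\pi/2$, $\nu=J\tau$, $k=\langle\gamma_{ss},\nu\rangle$. Then $\tau_s=k\nu$, $\nu_s=-k\tau$, hence
$$\gamma_{sss}=k_s\nu-k^2\tau,\qquad -\gamma_{ssss}=(-k_{ss}+k^3)\,\nu+3kk_s\,\tau .$$
Chen's flow is $\gamma_t=-\partial_s^4\gamma$ for a smooth family $\gamma:\mathbb S^1\times[0,T)\to\mathbb R^2$ of closed immersed curves. Its normal speed is $F(\gamma)=-k_{ss}+k^3$. The lifespan $T$ is maximal: the flow cannot be extended smoothly past $T$ as a flow of immersed closed curves.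

Since $F(\mu\gamma)=\mu^{-3}F(\gamma)$ for $\mu>0$, if $\gamma(\cdot,t)$ is a Chen flow, then so is $\mu\gamma(\cdot,\mu^{-4}t)$. **Scaling a curve by $\mu$ multiplies $T$ by $\mu^4$.**

Now choose the time $\frac1{132}$ and look at a flow through a lens that zooms in as this time approaches. Put
$$\lambda(t)=(1-132t)^{1/4},\qquad \sigma(t)=-\tfrac1{132}\log(1-132t),\qquad \gamma(\cdot,t)=\lambda(t)\,\hat\gamma(\cdot,\sigma(t)).$$
Then $\lambda_t=-33\lambda^{-3}$ and $\sigma_t=\lambda^{-4}$, so $\gamma_t=\lambda^{-3}(-33\hat\gamma+\hat\gamma_\sigma)$. The normal part of Chen's flow, $\langle\gamma_t,\nu\rangle=F(\gamma)=\lambda^{-3}F(\hat\gamma)$, becomes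
$$\langle\hat\gamma_\sigma,\nu\rangle=G(\hat\gamma),\qquad G(\gamma):=F(\gamma)+33\langle\gamma,\nu_\gamma\rangle. \tag{1}$$
We shall see in Section 2 that the Lemniscate of Bernoulli
$$\beta(\theta)=\frac{\cos\theta}{1+\sin^2\theta}\,(1,\sin\theta)$$
satisfies $G(\beta)=0$: it is a rest point of (1).

The object on which everything turns is the **stable set** $\mathcal M$ of this rest point: the curves near $\beta$ whose rescaled flow (1) exists for all $\sigma\ge0$ and converges to $\beta$ at an exponential rate. The time $\sigma=\infty$ is $t=\frac1{132}$. So a Chen flow starting on $\mathcal M$ lives until $\frac1{132}$, and there it has shrunk to a point. Every curve in $\mathcal M$ has lifespan exactly $\frac1{132}$, whatever its length.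

**What $\mathcal M$ is for.** Let $\omega=\frac1{2\pi}\int k\,ds$ be the rotation index (a circle has $\omega=\pm1$, a figure eight such as $\beta$ has $\omega=0$), let $L$ be length, and let $\ell=4K(-1)$, where $K(m)=\int_0^{\pi/2}(1-m\sin^2\phi)^{-1/2}d\phi$. The number $\ell$ is the length of $\beta$. Matthew Cooper, Glen Wheeler and Valentina-Mira Wheeler, "Theory and numerics for Chen's flow of curves", arXiv:2004.09052 (2020), is the source of the following conjecture, which says that among curves of index zero with a given length the lemniscate lives longest, and that it alone does.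

**Conjecture.** If $\gamma$ is a Chen flow with $\omega=0$ and $L(0)=4K(-1)$, then $T\le\frac1{132}$, and $T=\frac1{132}$ if and only if $\gamma$ is a self-similar shrinking Lemniscate of Bernoulli, that is, the flow $(1-132t)^{1/4}\beta$, up to rigid motions and (possibly time-dependent) reparametrization.

Suppose this were true, and let $\Gamma\in\mathcal M$ have $\omega=0$ and length $\ell+x$. The rescaled curve $\frac{\ell}{\ell+x}\Gamma$ has length $\ell$ and lifespan $\frac1{132}\big(\frac{\ell}{\ell+x}\big)^4$, so $x\ge0$. Thus **the length, restricted to $\mathcal M$, would have a minimum at $\beta$**, and its first variation would vanish on the tangent space of $\mathcal M$ at $\beta$. This is a condition of linear algebra, and it will turn out to be false.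

A toy model shows the mechanism. For $x_\sigma=-x$, $y_\sigma=y+x^2$ the solution with $x(0)=\xi$ that stays bounded is $x=\xi e^{-\sigma}$, $y(\sigma)=-\int_\sigma^\infty e^{\sigma-r}\xi^2e^{-2r}dr=-\frac13\xi^2e^{-2\sigma}$. The stable set is the curve $y=-x^2/3$, tangent to the $x$-axis. The function $x+y$ restricted to it has derivative $1$ at the origin, so it takes values of both signs there. For Chen's flow, $x+y$ is replaced by $L-\ell$.

**Theorem 1.** Let $W(\gamma)=\int_\gamma k^2ds$. There are $\varepsilon>0$ and smooth closed immersed curves $\Gamma_{x,y}$, $|x|,|y|<\varepsilon$, with $\Gamma_{0,0}=\beta$, depending smoothly on $(x,y)$ in every $C^j$, each symmetric under reflection in both coordinate axes, with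
$$\omega(\Gamma_{x,y})=0,\qquad L(\Gamma_{x,y})=\ell+x,\qquad W(\Gamma_{x,y})=W(\beta)+y,$$
such that for every $(x,y)$ the Chen flow starting from $\Gamma_{x,y}$ has maximal time exactly $\frac1{132}$. The flow shrinks to the origin, and after rescaling by $(1-132t)^{-1/4}$ it converges to $\beta$ up to reparametrization.

**Corollary (both assertions of the conjecture are false).**

(i) For $-\varepsilon<x<0$ the curve $\frac{\ell}{\ell+x}\Gamma_{x,y}$ has $\omega=0$, length $4K(-1)$ and $T=\frac1{132}\big(\frac{\ell}{\ell+x}\big)^4>\frac1{132}$. Letting $(x,y)\to0$, such curves occur arbitrarily $C^\infty$-close to $\beta$, so $\beta$ is not even a local maximum of $T$ at fixed length, in the $C^\infty$ topology and among doubly symmetric curves.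

(ii) For $y\ne0$ the flow from $\Gamma_{0,y}$ has $\omega=0$, $L(0)=4K(-1)$ and $T=\frac1{132}$. It is not a shrinking lemniscate: the initial curve of such a flow is a reparametrized rigid image of $\beta$, $W$ is invariant under rigid motions and reparametrization, and $W(\Gamma_{0,y})\neq W(\beta)$.

**Theorem 2 (what remains true).** Let $c_0=\inf L^3\int|\gamma_{sss}|^2ds$ over closed immersed $H^3$ curves with $\omega=0$. Let $m_*\in(0,1)$ be the unique root of $2E(m)=K(m)$, with $E$ the complete elliptic integral of the second kind, and let $\Lambda=64K(m_*)^2(m_*-\frac12)$. Then $c_0>\Lambda^2$, and every Chen flow with $\omega=0$ has $T\le L(0)^4/(4c_0)$. Hence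
$$\frac1{132}<\sup\{T:\ \omega=0,\ L(0)=4K(-1)\}\le\frac{\ell^4}{4c_0}<\frac{64K(-1)^4}{\Lambda^2}.$$

The value of the supremum is not determined here. Theorem 2 is not used for Theorem 1.

## 2. The lemniscate in the variables $\rho$ and $\varphi$

Put $S=\sin^2\theta$, $\rho=\cos\theta\,(1+S)^{-1/2}$ and $\varphi=\arctan\sin\theta$. Since $\cos\varphi=(1+S)^{-1/2}$ and $\sin\varphi=\sin\theta\,(1+S)^{-1/2}$, we have $\beta=\rho e^{i\varphi}$ with a signed radius $\rho$. Differentiating,
$$\rho_\theta=-\frac{\sin\theta\,[(1+S)+\cos^2\theta]}{(1+S)^{3/2}}=\frac{-2\sin\theta}{(1+S)^{3/2}},\qquad \varphi_\theta=\frac{\cos\theta}{1+S},$$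
$$|\beta_\theta|^2=\rho_\theta^2+\rho^2\varphi_\theta^2=\frac{4S+(1-S)^2}{(1+S)^3}=\frac1{1+S}.$$
So the length is $\int_0^{2\pi}(1+\sin^2\theta)^{-1/2}d\theta=4K(-1)=\ell$. Let $s$ be arc length with $s=0$ at $\theta=0$, write $'=\partial_s$ and $\mathbb S=\mathbb R/\ell\mathbb Z$. Then $\rho'=-2\sin\theta/(1+S)$ and $\varphi'=\cos\theta\,(1+S)^{-1/2}$, so
$$\rho'^2=1-\rho^4,\qquad \rho''=-2\rho^3,\qquad \varphi'=\rho. \tag{2}$$
(The first holds because $1-\frac{(1-S)^2}{(1+S)^2}=\frac{4S}{(1+S)^2}$. Differentiating it and dividing by $2\rho'$ gives the second where $\rho'\neq0$, hence everywhere by continuity.) Therefore $\tau=(\rho'+i\rho^2)e^{i\varphi}$, $\nu=(-\rho^2+i\rho')e^{i\varphi}$, and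
$$\tau'=(\rho''-\rho^3+3i\rho\rho')e^{i\varphi}=3\rho(-\rho^2+i\rho')e^{i\varphi}=3\rho\,\nu.$$
We read off
$$k=3\rho,\qquad \langle\beta,\nu\rangle=-\rho^3,\qquad \langle\beta,\tau\rangle=\rho\rho',\qquad \omega(\beta)=\tfrac1{2\pi}\int3\varphi'\,ds=0, \tag{3}$$
because $\varphi$ is a periodic function. Also $F(\beta)=-3\rho''+27\rho^3=33\rho^3=-33\langle\beta,\nu\rangle$, that is, $G(\beta)=0$. This is the self-similar solution with lifespan $\frac1{132}$.

The following identities reduce later calculations to arithmetic. By (2),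
$$(\rho^n)''=n(n-1)\rho^{n-2}-n(n+1)\rho^{n+2},\qquad \rho\rho'(\rho^n)'=n\rho^n-n\rho^{n+4}. \tag{4}$$
Integrating the first over $\mathbb S$ with $n=2$ and $n=6$ gives $\int\rho^4=\frac\ell3$ and $\int\rho^8=\frac57\int\rho^4$.

**First variation formulas.** Let a curve vary with velocity $f\nu$, and let $\delta$ denote the derivative. Since $\langle\partial_s(f\nu),\tau\rangle=-kf$, we have $\delta(ds)=-kf\,ds$ and $[\delta,\partial_s]=kf\,\partial_s$. So $\delta\tau=\partial_s(f\nu)+kf\tau=f'\nu$, hence $\delta\nu=-f'\tau$. The normal part of $\delta(\tau_s)=\partial_s(f'\nu)+kf\,k\nu$ is $\delta k$. In summary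
$$\delta(ds)=-kf\,ds,\qquad [\delta,\partial_s]=kf\,\partial_s,\qquad \delta\nu=-f'\tau,\qquad \delta k=f''+k^2f. \tag{5}$$

**Symmetries.** Let $S_1(x,y)=(x,-y)$ and $S_2(x,y)=(-x,y)$. The substitutions $\theta\mapsto-\theta$ and $\theta\mapsto\theta+\pi$ give
$$\beta(-s)=S_1\beta(s),\quad \beta(s+\tfrac\ell2)=S_2\beta(s),\quad \rho(-s)=\rho(s),\quad\rho(s+\tfrac\ell2)=-\rho(s).$$
Differentiating, $\tau(-s)=-S_1\tau(s)$ and $\tau(s+\frac\ell2)=S_2\tau(s)$. As $S_iJ=-JS_i$,
$$\nu(-s)=S_1\nu(s),\qquad \nu(s+\tfrac\ell2)=-S_2\nu(s).$$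

## 3. Circles, and where the length estimate stops for index zero

The first tool to try is the decay of length. Along a Chen flow
$$L'=\int\langle\partial_s\gamma_t,\tau\rangle ds=-\int\langle\gamma_t,\gamma_{ss}\rangle ds=\int\langle\gamma_{ssss},\gamma_{ss}\rangle ds=-Q,\qquad Q:=\int|\gamma_{sss}|^2ds=\int(k_s^2+k^4)\,ds,$$
so $(L^4)'=-4L^3Q$, and $L^3Q$ is scale invariant. If $L^3Q\ge c>0$ in a given class of curves preserved by the flow, then $0<L(t)^4\le L(0)^4-4ct$, hence $T\le L(0)^4/(4c)$.

**The case $\omega=\pm1$.** A circle of radius $r$ moves by $r_t=-r^{-3}$, so $r^4=r_0^4-4t$ and $T=r_0^4/4=L(0)^4/(4(2\pi)^4)$. Conversely, for a curve of length $1$ with $|\omega|=1$ we have $2\pi\le\int|k|\le(\int k^2)^{1/2}$. Since $|\tau|=1$ and $\int k^2=-\int\langle\tau,\tau_{ss}\rangle\le(\int|\tau_{ss}|^2)^{1/2}=Q^{1/2}$, it follows that $Q\ge(2\pi)^4$. So for index $\pm1$ every flow has $T\le L(0)^4/(4(2\pi)^4)$, with equality for circles: length alone proves the analogous inequality.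

**The case $\omega=0$.** For $\beta$, $Q=9\int\rho'^2+81\int\rho^4=9\cdot\frac{2\ell}3+81\cdot\frac\ell3=33\ell$, so $L^3Q=33\ell^4$. If every curve with $\omega=0$ had $L^3Q\ge33\ell^4$, the bound $T\le\frac1{132}$ would follow. But $\beta$ is not even a critical point of $L^3Q$. By (5) and integration by parts,
$$\delta\!\int k_s^2ds=\int\big(2k'(f''+k^2f)'+kk'^2f\big)ds=\int\big(-2k''''-2k^2k''+kk'^2\big)f\,ds,$$
$$\delta\!\int k^4ds=\int\big(4(k^3)''+3k^5\big)f\,ds.$$
With $k=3\rho$ and (4): $k''''=-36\rho+72\rho^5$, $k^2k''=-54\rho^5$, $kk'^2=27\rho-27\rho^5$, $4(k^3)''=648\rho-1296\rho^5$, $3k^5=729\rho^5$. Hence $\delta Q=\int(747\rho-630\rho^5)f$. (Check with the dilation $f=\langle\beta,\nu\rangle=-\rho^3$: the value is $-249\ell+150\ell=-99\ell=-3Q$, as it must be, since $Q$ scales like $\mu^{-3}$.) With $\delta L=-\int3\rho f$,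
$$\delta(L^3Q)=3\ell^2\cdot33\ell\cdot\Big(-\int3\rho f\Big)+\ell^3\int(747\rho-630\rho^5)f=\ell^3\int(450\rho-630\rho^5)f\,ds .$$
The choice $f=-(450\rho-630\rho^5)$ makes this negative. So near $\beta$ there are curves of index zero with $L^3Q<33\ell^4$, hence $c_0<33\ell^4$, and the length estimate can only give a bound strictly larger than $\frac1{132}$. This is not a disproof: such a curve loses $L^4$ more slowly than $\beta$ at time $0$, but nothing is known of its rate later. We need curves whose whole future is known. The stable set $\mathcal M$ provides them.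

## 4. Normal graphs over the lemniscate

We write nearby curves as $\gamma_u=\beta+u\nu$ with $u:\mathbb S\to\mathbb R$, and turn (1) into a scalar equation for $u$. Let
$$V^j=\{f\in H^j(\mathbb S):\ f(-s)=f(s),\ f(s+\tfrac\ell2)=-f(s)\},\qquad V^\infty=\bigcap_jV^j .$$
In other words, $V^j$ consists of the $H^j$ combinations of $\cos(2\pi ns/\ell)$, $n$ odd. For example $\rho\in V^\infty$, and so is every odd polynomial in $\rho$. If $u$ has the symmetries of $V$, Section 2 gives $\gamma_u(-s)=S_1\gamma_u(s)$ and $\gamma_u(s+\frac\ell2)=S_2\gamma_u(s)$, so the curve is symmetric under both reflections.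

**Step 1: immersion and index.** This step says for which $u$ the curve is admissible. We have $\gamma_u'=(1-ku)\tau+u'\nu$; put $q=|\gamma_u'|^2=(1-ku)^2+u'^2$. If $|u|<\frac16$, then $1-ku>\frac12$ since $|k|\le3$. So $\gamma_u$ is immersed,
$$\nu_{\gamma_u}=q^{-1/2}\big((1-ku)\nu-u'\tau\big),\qquad \langle\nu,\nu_{\gamma_u}\rangle=(1-ku)q^{-1/2}>0,$$
and the homotopy $\gamma_{ru}$, $r\in[0,1]$, through immersions gives $\omega(\gamma_u)=\omega(\beta)=0$.

**Step 2: the scalar equation and its structure.** Define $\mathcal G(u)=G(\gamma_u)/\langle\nu,\nu_{\gamma_u}\rangle$. As $\partial_\sigma\gamma_u=u_\sigma\nu$, the equation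
$$u_\sigma=\mathcal G(u) \tag{6}$$
is equivalent to $\langle\partial_\sigma\gamma_u,\nu_{\gamma_u}\rangle=G(\gamma_u)$. To see the form of $\mathcal G$, compute $\gamma_u''=[-(ku)'-ku']\tau+[u''+k(1-ku)]\nu$, so the curvature of $\gamma_u$ is
$$\kappa=q^{-3/2}\big[(1-ku)(u''+k(1-ku))+u'((ku)'+ku')\big].$$
It is affine in $u''$ with coefficients smooth in $(s,u,u')$, and the coefficient of $u''$ is $(1-ku)q^{-3/2}$. Apply $q^{-1/2}\partial_s$ twice. Each $s$-derivative of a function of $(s,u,u')$ is a function of $(s,u,u',u'')$, and a second one is affine in $u'''$. So the second arc-length derivative of $\kappa$ is $(1-ku)q^{-5/2}u''''$ plus a term affine in $u'''$ with coefficients smooth in $(s,u,u',u'')$. Dividing by $\langle\nu,\nu_{\gamma_u}\rangle$, we get $\mathcal G(u)=-q^{-2}u''''+g_3u'''+g_0$ with $g_3,g_0$ smooth in $(s,u,u',u'')$ and $g_0(s,0,0,0)=\mathcal G(0)=0$. Hadamard's lemma, $g_0(s,p)=\sum_ip_i\int_0^1\partial_{p_i}g_0(s,rp)\,dr$, turns this into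
$$\mathcal G(u)=\sum_{i=0}^4c_i(s,u,u',u'')\,\partial_s^iu,\qquad c_4=-q^{-2}, \tag{7}$$
with $c_i$ smooth on $\mathbb S\times\{|p_0|<\frac16\}\times\mathbb R^2$.

**Step 3: $\mathcal G$ preserves the symmetries of $V$.** This lets us work inside $V$ throughout. For a reflection $S$, $\nu_{S\gamma}=JS\tau=-S\nu_\gamma$ and $k_{S\gamma}=-k_\gamma$, so $G(S\gamma)=-G(\gamma)$. For $\gamma^-(s)=\gamma(-s)$ both the normal and the curvature change sign, so $G(\gamma^-)(s)=-G(\gamma)(-s)$. Hence for $u\in C^4$ with the symmetries of $V$,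
$$G(\gamma_u)(-s)=-G(\gamma_u^-)(s)=-G(S_1\gamma_u)(s)=G(\gamma_u)(s),\qquad G(\gamma_u)(s+\tfrac\ell2)=G(S_2\gamma_u)(s)=-G(\gamma_u)(s).$$
The functions $ku$ and $u'^2$, hence $q$ and $\langle\nu,\nu_{\gamma_u}\rangle$, are invariant under $s\mapsto-s$ and $s\mapsto s+\frac\ell2$. So $\mathcal G(u)$ has the symmetries of $V$.

## 5. The linearization and its adjoint on odd polynomials in $\rho$

Let $A=D\mathcal G(0)$. Because $G(\beta)=0$, the factor $1/\langle\nu,\nu_{\gamma_u}\rangle$ (equal to $1$ at $u=0$) does not contribute, and $Af=\delta G$. By (5), $\delta(k_{ss})=(f''+k^2f)''+(kk'f)'+kk''f$ and $\delta\langle\gamma,\nu\rangle=f-\langle\beta,\tau\rangle f'$. So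
$$Af=-f''''-(k^2f)''-(kk'f)'-kk''f+3k^2f''+3k^4f+33f-33\langle\beta,\tau\rangle f'. \tag{8}$$
This operator is not symmetric in $L^2$. Here is one eigenfunction: $A\rho^3=132\rho^3$. Indeed, by (4) the seven contributions $-f''''$, $-(k^2f)''$, $-(kk'f)'$, $(-kk''+3k^4)f$, $3k^2f''$, $33f$, $-33\rho\rho'f'$ at $f=\rho^3$ are respectively
$$252\rho^3-360\rho^7,\ \ -180\rho^3+270\rho^7,\ \ -36\rho^3+54\rho^7,\ \ 261\rho^7,\ \ 162\rho^3-324\rho^7,\ \ 33\rho^3,\ \ -99\rho^3+99\rho^7,$$
with sum $132\rho^3$. Since $\rho^3=-\langle\beta,\nu\rangle$, this growing direction is dilation: a slightly larger curve does not die at $\frac1{132}$. So $\mathcal M$ cannot be a full neighborhood of $\beta$. Beyond this example we shall never compute an eigenvalue of $A$.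

If the conjecture held, $DL(0)f=-\int kf\,ds$ would vanish on the stable directions of $A$. By duality $k=3\rho$ would then lie in a finite-dimensional space invariant under the adjoint $A^*$ (the unstable directions being finite in number). So let us see what $A^*$ does to $\rho$.

Integrate (8) by parts against $g$. The terms become $-g''''$, $-k^2g''$, $+kk'g'$, $-kk''g$, $3(k^2g)''$, $3k^4g$, $33g$, $+33(\rho\rho'g)'$. Insert $k=3\rho$, $kk'=9\rho\rho'$, $kk''=-18\rho^4$ and $(\rho\rho')'=1-3\rho^4$; the zeroth-order coefficients are $18+243-99=162$ for $\rho^4$ and $33+33=66$ for $1$. The result is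
$$A^*g=-g''''-9\rho^2g''+27(\rho^2g)''+42\rho\rho'g'+162\rho^4g+66g. \tag{9}$$

For example, $A^*\rho=282\rho-210\rho^5$. As a check, pair with $\rho^3$: $\int(282\rho-210\rho^5)\rho^3=282\int\rho^4-150\int\rho^4=132\int\rho\cdot\rho^3$, in agreement with $A\rho^3=132\rho^3$.

**Lemma 1.** If $g$ is an odd polynomial in $\rho$ of degree $d\ge1$, then $A^*g$ is an odd polynomial in $\rho$ of degree exactly $d+4$.

*Proof.* By (4), $A^*\rho^n$ is a combination of $\rho^{n-4},\rho^n,\rho^{n+4}$. The coefficient of $\rho^{n-4}$ comes only from $-g''''$ and is $-n(n-1)(n-2)(n-3)$, which vanishes for $n=1,3$; so for odd $n$ no negative power occurs. The coefficient of $\rho^{n+4}$ is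
$$-n(n+1)(n+2)(n+3)+9n(n+1)-27(n+2)(n+3)-42n+162=-n(n+1)(n+2)(n+3)-18n^2-168n,$$
which is negative for $n\ge1$. So the top degree rises by exactly $4$. $\square$

So $A^*$ raises the degree each time and never cancels the top term. No nonzero odd polynomial in $\rho$ lies in a finite-dimensional $A^*$-invariant space of such polynomials. The next section makes this into a statement about the stable space.

## 6. Spectral splitting, and why no odd polynomial vanishes on the stable space

Use Fourier norms $\|f\|_{H^j}^2=\sum_n(1+n^2)^j|f_n|^2$ on $H^j(\mathbb S)$, and complexify the spaces when needed. We recall two textbook facts. A densely defined operator $A$ with $\|(\lambda-A)^{-1}\|\le C/|\lambda|$ for $|\arg\lambda|\le\frac{3\pi}4$, $|\lambda|\ge R$, is called *sectorial* here; it generates an analytic semigroup $e^{\sigma A}$, and if its spectrum lies in $\{\mathrm{Re}\le-c_1\}$ with $c_1>0$, the semigroup decays exponentially. And for a bounded set of isolated eigenvalues, enclosed by a contour, the *Riesz projection* $\frac1{2\pi i}\oint(\lambda-A)^{-1}d\lambda$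 commutes with $A$ and splits the spectrum into the enclosed part and the rest. (For $A=\mathrm{diag}(1,-1)$ on $\mathbb R^2$ and the eigenvalue $1$, it is the projection to the first coordinate.)

**Step 1: $A$ is sectorial on $V^1$.** This gives the semigroup and the finiteness of the unstable part. Let $A_0=-\partial_s^4$ on $V^1$ with domain $V^5$. It is self-adjoint, $\le0$, with compact resolvent. If $|\arg\lambda|\le\frac{3\pi}4$, $\lambda\ne0$, the distance from $\lambda$ to $(-\infty,0]$ is at least $|\lambda|/\sqrt2$, so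
$$\|(\lambda-A_0)^{-1}\|\le\frac{\sqrt2}{|\lambda|},\qquad \|A_0(\lambda-A_0)^{-1}\|=\|\lambda(\lambda-A_0)^{-1}-1\|\le1+\sqrt2 .$$
By (8), $B_0=A-A_0$ has order $\le2$ and smooth coefficients. For $f\in V^5\subset C^4$, $Af=\frac{d}{dr}\mathcal G(rf)|_{r=0}$ has the symmetries of $V$ by Section 4, so $A$ and $B_0$ map $V^5$ to $V^1$. Comparing Fourier weights, for every $\epsilon>0$,
$$\|B_0f\|_{H^1}\le C\|f\|_{H^3}\le\epsilon\|A_0f\|_{H^1}+C_\epsilon\|f\|_{H^1}. \tag{10}$$
Hence $\|B_0(\lambda-A_0)^{-1}\|\le\epsilon(1+\sqrt2)+C_\epsilon\sqrt2/|\lambda|\le\frac12$ for small $\epsilon$ and $|\lambda|\ge R$ in the sector. Then $\lambda-A=(1-B_0(\lambda-A_0)^{-1})(\lambda-A_0)$ is invertible with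
$$\|(\lambda-A)^{-1}\|\le\frac{2\sqrt2}{|\lambda|}\qquad(|\arg\lambda|\le\tfrac{3\pi}4,\ |\lambda|\ge R). \tag{11}$$
So $A:V^5\to V^1$ is closed, sectorial, with compact resolvent, since the resolvent maps $V^1$ into $V^5$. By (10) with $\epsilon=\frac12$, $\|A_0f\|\le2\|Af\|+C\|f\|$, so the graph norm of $A$ is equivalent to the $V^5$ norm. The spectrum consists of isolated eigenvalues of finite multiplicity. The part of a half-plane $\{\mathrm{Re}\ge-\delta\}$ not covered by the region in (11) is bounded, so it contains finitely many eigenvalues.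

**Step 2: the splitting.** Here we separate the finitely many directions that do not decay fast. Fix $\delta>0$ with no eigenvalue of $A$ on $\mathrm{Re}=-\delta$; this excludes only countably many $\delta$. Let $P_u$ be the Riesz projection for $\{\mathrm{Re}>-\delta\}$, $X_u=P_uV^1$, $P_s=1-P_u$. The set of eigenvalues is invariant under conjugation, since $A$ is real, so $P_u$ is real. The space $X_u$ is finite-dimensional, $A$-invariant and contained in $V^5$.

Moreover $X_u\subset V^\infty$. If $f\in V^i$, $i\ge5$, and $Af\in V^j$, then $f''''=B_0f-Af\in H^{\min(i-2,j)}$, so $f\in V^{\min(i+2,j+4)}$; repeating, $f\in V^5$ and $Af\in V^j$ give $f\in V^{j+4}$. Apply this to $f\in X_u$: as $AX_u\subset X_u$, from $X_u\subset V^j$ we get $X_u\subset V^{j+4}$, for all $j$. All norms on $X_u$ are equivalent, so $P_u$ and $P_s$ are bounded on $V^1,V^3,V^5$ and map $V^\infty$ into itself.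

**Lemma 2.** For every nonzero odd polynomial $g$ in $\rho$ (with real coefficients) there is a real $\xi\in P_sV^3$ with $\int g\,\xi\,ds\neq0$.

*Proof.* Suppose $\int g\xi=0$ for all $\xi\in P_sV^3$. Let $\chi$ be the characteristic polynomial of $A|_{X_u}$, real and monic of degree $N=\dim X_u$. For real $f\in V^\infty$ put $h=\chi(A)f\in V^\infty$. By Cayley–Hamilton, $P_uh=\chi(A|_{X_u})P_uf=0$. So $h=P_sh\in P_sV^3$, and
$$0=\int g\,\chi(A)f\,ds=\int(\chi(A^*)g)\,f\,ds .$$
By Lemma 1, $\chi(A^*)g$ is an odd polynomial in $\rho$ of degree exactly $\deg g+4N$: the term $(A^*)^Ng$ has that degree and the lower powers of $A^*$ give lower degrees. It lies in $V^\infty$, so we may take $f=\chi(A^*)g$ and obtain $\chi(A^*)g=0$ as a function. But a nonzero polynomial in $\rho$ cannot vanish identically, because $\rho$ takes all values in $[-1,1]$. Contradiction. $\square$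

This already refutes the linear condition of Section 1: $DL(0)=-\int k\,\cdot\,$ does not vanish on $P_sV^3$. It remains to build the stable manifold rigorously, with all its curves smooth.

## 7. The linear problem on the half-line

We look for solutions of (6) on $\sigma\in[0,\infty)$ that decay like $e^{-\delta\sigma}$, by the implicit function theorem in a space of decaying functions. Let
$$\mathbb E_0=\{f:\ e^{\delta\sigma}f\in L^2(\mathbb R_+;V^1)\},\qquad \mathbb E_1=\{u:\ e^{\delta\sigma}u\in L^2(\mathbb R_+;V^5)\cap H^1(\mathbb R_+;V^1)\},$$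
with the evident norm on $\mathbb E_0$ and $\|u\|_{\mathbb E_1}^2=\|e^{\delta\sigma}u\|_{L^2V^5}^2+\|e^{\delta\sigma}u_\sigma\|^2_{L^2V^1}$.

**Step 1: traces.** We need to evaluate $u$ at a given $\sigma$. Let $v\in L^2(\mathbb R_+;V^5)\cap H^1(\mathbb R_+;V^1)$. Each Fourier coefficient $v_n\in H^1(\mathbb R_+)$ tends to $0$ at infinity, so $|v_n(\sigma)|^2\le2\int_\sigma^\infty|v_n||v_n'|$. Multiply by $(1+n^2)^3=(1+n^2)^{5/2}(1+n^2)^{1/2}$, sum over $|n|\ge M$ and use Cauchy–Schwarz:
$$\sup_\sigma\sum_{|n|\ge M}(1+n^2)^3|v_n(\sigma)|^2\le2\Big(\int_0^\infty\!\!\sum_{|n|\ge M}(1+n^2)^5|v_n|^2\Big)^{1/2}\Big(\int_0^\infty\!\!\sum_{|n|\ge M}(1+n^2)|v_n'|^2\Big)^{1/2}.$$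
With $M=0$ this bounds $v$ in $L^\infty(V^3)$. As $M\to\infty$ the right side tends to $0$, so the partial Fourier sums, which are continuous, converge uniformly, and $v$ is continuous into $V^3$. For $v=e^{\delta\sigma}u$:
$$\|e^{\delta\sigma}u\|_{BC([0,\infty);V^3)}\le C\|u\|_{\mathbb E_1}. \tag{12}$$

**Lemma 3.** The map $u\mapsto(u_\sigma-Au,\ P_su(0))$ is an isomorphism $\mathbb E_1\to\mathbb E_0\times P_sV^3$.

*Proof.* It is bounded, by (12). Put $v=e^{\delta\sigma}u$ and $B=A+\delta$. We must solve uniquely
$$v_\sigma-Bv=f\in L^2(\mathbb R_+;V^1),\qquad P_sv(0)=\xi\in P_sV^3,$$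
with $v\in L^2(V^5)\cap H^1(V^1)$ bounded in terms of $f,\xi$. Apply $P_u$ and $P_s$.

*Unstable part (no initial value may be prescribed).* All eigenvalues of $B_u=B|_{X_u}$ have positive real part, so $\|e^{-rB_u}\|\le Ce^{-cr}$ for $r\ge0$. A solution of $v_\sigma-B_uv=P_uf$ is $-\int_\sigma^\infty e^{(\sigma-r)B_u}P_uf(r)\,dr$. By Young's inequality it is in $L^2$, and then $v_\sigma=B_uv+P_uf\in L^2$; all norms on $X_u$ are equivalent. It is the only $L^2$ solution: a homogeneous solution $e^{\sigma B_u}v_0$ satisfies $\|v_0\|\le Ce^{-c\sigma}\|e^{\sigma B_u}v_0\|$, so it is in $L^2$ only if $v_0=0$.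

*Stable part, removal of the initial value.* Let $B_s$ be $B$ on $P_sV^1$ with domain $P_sV^5$. It is sectorial, and its spectrum lies in $\{\mathrm{Re}<0\}$ with only finitely many points in each $\{\mathrm{Re}\ge-c\}$. So $\|e^{\sigma B_s}\|\le Ce^{-c\sigma}$ with some $c>0$. Let $w=e^{-\sigma(1+\partial_s^4)}\xi$, that is, $w_n=e^{-a_n\sigma}\xi_n$ with $a_n=1+(2\pi n/\ell)^4$, comparable to $(1+n^2)^2$. Since $\int_0^\infty a_n^2e^{-2a_n\sigma}d\sigma=a_n/2$ and $(1+n^2)a_n\le C(1+n^2)^3$, we get $w_\sigma\in L^2(V^1)$; likewise $(1+n^2)^5/(2a_n)\le C(1+n^2)^3$ gives $w\in L^2(V^5)$; both with norms $\le C\|\xi\|_{H^3}$. Also $P_sw(0)=\xi$. Writing $P_sv=P_sw+z$, we need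
$$z_\sigma-B_sz=\tilde f:=P_sf-P_s(w_\sigma-Bw)\in L^2(\mathbb R_+;P_sV^1),\qquad z(0)=0.$$

*Stable part, existence.* Take $z(\sigma)=\int_0^\sigma e^{(\sigma-r)B_s}\tilde f(r)\,dr$ and extend $z,\tilde f$ by $0$ to $\sigma<0$. This is a convolution with an integrable operator function, whose Fourier transform is $\int_0^\infty e^{-i\eta\sigma}e^{\sigma B_s}d\sigma=(i\eta-B_s)^{-1}$. So $\hat z(\eta)=(i\eta-B_s)^{-1}\hat{\tilde f}(\eta)$. Furthermore
$$\sup_{\eta\in\mathbb R}\|B_s(i\eta-B_s)^{-1}\|=\sup_\eta\|i\eta(i\eta-B_s)^{-1}-1\|<\infty .$$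
For large $|\eta|$ this follows from (11), as $(i\eta-B)^{-1}=((i\eta-\delta)-A)^{-1}$ has norm at most $2\sqrt2/|\eta|$ and this passes to the invariant subspace $P_sV^1$. On compact sets of $\eta$ it follows by continuity, because $i\mathbb R$ is in the resolvent set of $B_s$. By Plancherel in the Hilbert space $V^1$ and closedness of $B_s$, $B_sz\in L^2$. From $i\eta\hat z=B_s\hat z+\hat{\tilde f}$ we get $z_\sigma=B_sz+\tilde f\in L^2(\mathbb R;V^1)$. By the equivalence of graph norm and $V^5$ norm, $z\in L^2(V^5)\cap H^1(V^1)$ with the required bound, and $z(0)=0$ because $z$ is continuous and vanishes for $\sigma<0$.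

*Stable part, uniqueness.* If $z_\sigma=B_sz$ and $z(0)=0$, then $\frac{d}{dr}\big(e^{(\sigma-r)B_s}z(r)\big)=0$ for almost every $r\in(0,\sigma)$, so $z(\sigma)=0$. $\square$

Since $A$ is real, real data give real solutions, and the lemma holds for the real spaces too.

## 8. Construction of the stable manifold

**Step 1: superposition operators are smooth.** This is what makes $\mathcal G$ a smooth map. Let $m\ge1$, let $c$ be smooth on $\mathbb S\times\{|p_0|<\frac16\}\times\mathbb R^2$, and let $O_m=\{p\in H^m(\mathbb S)^3:\sup|p_0|<\frac18\}$, a convex open set. Recall that $H^m(\mathbb S)$ is an algebra (up to a constant in the norm) and $H^m\subset C^{m-1}$. We claim that $p\mapsto c(\cdot,p)$ is $C^\infty$ from $O_m$ to $H^m$, with estimates uniform on bounded sets.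

On a bounded subset of $O_m$ the values of $p$ lie in a fixed compact subset of the domain of $c$. For $i\le m$, $\partial_s^i(c(s,p))$ is a sum of bounded factors (derivatives of $c$ at $(s,p)$) times products of derivatives of $p$ of total order $\le m$. A factor of order $m$ can only stand alone, and derivatives of lower order are bounded in $C^0$. So $c(\cdot,p)$ is bounded in $H^m$ on bounded sets; the same holds for all $p$-derivatives of $c$. Then $c(p+h)-c(p)=\int_0^1c_p(p+rh)h\,dr$ and the algebra property show that the map is Lipschitz on bounded sets, and likewise for all $p$-derivatives of $c$. Finally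
$$c(p+h)-c(p)-c_p(p)h=\int_0^1\big(c_p(p+rh)-c_p(p)\big)h\,dr=O(\|h\|^2),$$
so the map is differentiable, its derivative being multiplication by $c_p(\cdot,p)$, which is of the same type. By induction it is $C^\infty$.

The same holds for $p\in BC([0,\infty);H^1(\mathbb S)^3)$ with $\sup_{s,\sigma}|p_0|<\frac18$: apply the estimates at each $\sigma$. Continuity of $\sigma\mapsto c(\cdot,p(\sigma))$ follows from the Lipschitz bound, and all constants are uniform in $\sigma$.

**Step 2: $\mathcal G$ is smooth from $\mathbb E_1$ to $\mathbb E_0$.** Let $U\subset\mathbb E_1$ be a ball around $0$ so small that $\sup|u|<\frac18$ for $u\in U$; this is possible by (12). By (12), $u\mapsto(u,u',u'')$ is bounded and linear from $\mathbb E_1$ to $BC(H^1)^3$. And $u\mapsto\partial_s^iu$, $i\le4$, is bounded and linear from $\mathbb E_1$ to $\{f:e^{\delta\sigma}f\in L^2(H^1)\}$. Multiplying, (7) and Step 1 show that $\mathcal G$ is $C^\infty$ on $U$ with values in the latter space. For almost every $\sigma$, $u(\sigma)\in V^5\subset C^4$, so $\mathcal G(u(\sigma))\in V^1$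 by the symmetry step of Section 4. Thus $\mathcal G:U\to\mathbb E_0$ is $C^\infty$, and $D\mathcal G(0)=A$.

**Step 3: solving the equation.** We now find, for each small stable datum $\xi$, one decaying solution. A parameter $\lambda$ is built in; it will yield smoothness in $\sigma$. Consider the $C^\infty$ map of real spaces
$$\Psi:U\times P_sV^3\times(\tfrac12,2)\to\mathbb E_0\times P_sV^3,\qquad \Psi(u,\xi,\lambda)=\big(u_\sigma-\lambda\mathcal G(u),\ P_su(0)-\xi\big).$$
We have $\Psi(0,0,\lambda)=0$, and $D_u\Psi(0,0,1)$ is the isomorphism of Lemma 3. By the implicit function theorem there are $r>0$, $\epsilon\in(0,\frac12)$ and a neighborhood $\mathcal N$ of $0$ in $P_sV^3$ such that for $\xi\in\mathcal N$ and $|\lambda-1|<\epsilon$ there is exactly one $u=u(\xi,\lambda)$ with $\|u\|_{\mathbb E_1}<r$ and $\Psi(u,\xi,\lambda)=0$. It depends smoothly on $(\xi,\lambda)$, and $u(0,\lambda)=0$. Put $u_\xi=u(\xi,1)$ and shrink $\mathcal N$ so that $\|u_\xi\|_{\mathbb E_1}<r/4$ on $\mathcal N$.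

**Step 4: the tangent directions.** We identify the derivative of $u_\xi$ at $\xi=0$. Differentiating $\Psi(u_\xi,\xi,1)=0$, $v=D_\xi u_\xi|_{\xi=0}\hat\xi$ satisfies $v\in\mathbb E_1$, $v_\sigma=Av$, $P_sv(0)=\hat\xi$. By the uniqueness in the unstable part of Lemma 3, $P_uv=0$, so $v(0)=\hat\xi$. As in the uniqueness argument there, $\frac{d}{dr}\big(e^{(\sigma-r)A}v(r)\big)=0$, so
$$D_\xi u_\xi|_{\xi=0}\,\hat\xi=e^{\sigma A}\hat\xi. \tag{13}$$

**Step 5: smooth dependence on $\sigma>0$ with values in $V^3$.** The solutions in $\mathbb E_1$ are so far only of finite regularity, and we gain derivatives in $\sigma$ by rescaling time. For $\lambda\in[1,1+\epsilon)$ the function $w(\sigma)=u_\xi(\lambda\sigma)$ solves $w_\sigma=\lambda\mathcal G(w)$, $P_sw(0)=\xi$. Changing variables and using $e^{\delta\sigma/\lambda}\le e^{\delta\sigma}$, the two parts of $\|w\|^2_{\mathbb E_1}$ are at most $\lambda^{-1}$ and $\lambda$ times those of $\|u_\xi\|^2_{\mathbb E_1}$. So $\|w\|_{\mathbb E_1}\le\sqrt\lambda\,\|u_\xi\|_{\mathbb E_1}<r$, and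 uniqueness gives $u_\xi(\lambda\,\cdot)=u(\xi,\lambda)$. Given $\sigma_*>0$, choose $\sigma_1$ with $\sigma_1<\sigma_*<(1+\epsilon)\sigma_1$. For $\sigma$ near $\sigma_*$,
$$u_\xi(\sigma)=u(\xi,\sigma/\sigma_1)(\sigma_1).$$
The right side is $C^\infty$ in $(\xi,\sigma)$ with values in $V^3$, since evaluation at $\sigma_1$ is bounded $\mathbb E_1\to V^3$. So $(\xi,\sigma)\mapsto u_\xi(\sigma)\in V^3$ is $C^\infty$ on $\mathcal N\times(0,\infty)$.

**Step 6: smooth in $s$ as well.** We trade smoothness in $\sigma$ for smoothness in $s$ through the equation. Suppose the map is $C^\infty$ into $V^j$ with $j\ge3$. By (7),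
$$u''''=q^2\Big(\sum_{i\le3}c_i(s,u,u',u'')\,\partial_s^iu-u_\sigma\Big). \tag{14}$$
For $j=3$ this holds for almost every $\sigma$; both sides are continuous in $\sigma$ with values in $H^{-1}$, so it holds for all $\sigma>0$. On the right, Step 1 with $m=j-2$ and $m=j-1$ gives $c_i\in H^{j-2}$ and $q^2\in H^{j-1}$; also $\partial_s^iu\in H^{j-3}$ for $i\le3$ and $u_\sigma\in H^j$. All depend smoothly on $(\xi,\sigma)$. Since $j-2\ge1$, $H^{j-2}\cdot H^{j-3}\subset H^{j-3}$. So $u''''$ is $C^\infty$ into $H^{j-3}$; applying $(1+\partial_s^4)^{-1}$ to $u+u''''$, $u$ is $C^\infty$ into $V^{j+1}$. By induction $(\xi,\sigma)\mapsto u_\xi(\sigma)$ is $C^\infty$ into every $C^j(\mathbb S)$. In particular $u_\xi\in C^\infty(\mathbb S\times(0,\infty))$.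

## 9. From graphs to Chen flows with lifespan exactly $\frac1{132}$

We now undo the rescaling. Fix $\sigma_0>0$ and $\xi\in\mathcal N$. Put $\hat\gamma(\cdot,\sigma)=\gamma_{u_\xi(\sigma)}$ and, for $t\in[0,\frac1{132})$, with $\lambda(t),\sigma(t)$ as in Section 1,
$$\eta(\cdot,t)=\lambda(t)\,\hat\gamma(\cdot,\sigma_0+\sigma(t)).$$

**Step 1: the normal velocity is right.** By (6) and the definition of $\mathcal G$, $\langle\hat\gamma_\sigma,\nu\rangle=G(\hat\gamma)$, so
$$\langle\eta_t,\nu\rangle=\lambda^{-3}\big(-33\langle\hat\gamma,\nu\rangle+G(\hat\gamma)\big)=\lambda^{-3}F(\hat\gamma)=F(\eta).$$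

**Step 2: correcting the tangential velocity.** Write $\eta_t=F\nu+w\tau$ with $w$ smooth. Let $\chi$ solve $\chi_t=\big((3kk_s-w)/|\partial_s\eta|\big)(\chi,t)$, $\chi(\cdot,0)=\mathrm{id}$, where in $|\partial_s\eta|$ the derivative is with respect to the parameter $s\in\mathbb S$. The right side is a smooth time-dependent vector field on a circle, so $\chi(\cdot,t)$ exists for all $t\in[0,\frac1{132})$ and consists of diffeomorphisms. The map $\gamma(s,t)=\eta(\chi(s,t),t)$ satisfies
$$\gamma_t=|\partial_s\eta|\,\chi_t\,\tau+F\nu+w\tau=(-k_{ss}+k^3)\nu+3kk_s\tau=-\partial_s^4\gamma .$$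
It is smooth on $\mathbb S\times[0,\frac1{132})$ and starts at the smooth curve $\gamma_{u_\xi(\sigma_0)}$.

**Step 3: the lifespan.** Here we see that the flow exists exactly until $\frac1{132}$. By (12), $e^{\delta\sigma}u_\xi$ is bounded in $H^3\subset C^2$, so $u_\xi(\sigma)\to0$ in $C^2$ as $\sigma\to\infty$. So $\lambda(t)^{-1}\gamma(\cdot,t)\to\beta$ up to reparametrization, the flow shrinks to the origin, and $L(\gamma(\cdot,t))=\lambda(t)(\ell+o(1))\to0$ as $t\to\frac1{132}$. A smooth extension to $t=\frac1{132}$ by immersed curves would have positive length there. Hence the maximal time is exactly $\frac1{132}$.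

## 10. Length and elastic energy as coordinates on a piece of the stable manifold

**Proof of Theorem 1.** We choose two stable directions along which $L$ and $W$ vary independently.

**Step 1: first variations at $\beta$.** By (5), $DL(0)f=-\int kf\,ds$ and $DW(0)f=\int\big(2k(f''+k^2f)-k^3f\big)ds=\int(2k''+k^3)f\,ds$. Since $k''=3\rho''=-6\rho^3=-\frac29k^3$,
$$DL(0)f=-\int kf\,ds,\qquad DW(0)f=\tfrac59\int k^3f\,ds .$$

**Step 2: independence on the stable space.** For $(a,b)\ne(0,0)$, $ak+bk^3$ is a nonzero odd polynomial in $\rho$. By Lemma 2 the functional $\int(ak+bk^3)\,\cdot\,ds$ is nonzero on $P_sV^3$. So $DL(0)$ and $DW(0)$ are linearly independent on $P_sV^3$, and there are $\xi_1,\xi_2\in P_sV^3$ for which the $2\times2$ matrix with rows $(DL(0)\xi_j,\,DW(0)\xi_j)$ is invertible.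

**Step 3: moving to a positive time.** Curves are smooth only for $\sigma>0$, so we let the flow run briefly. As $\sigma\to0$, $e^{\sigma A}\xi_j\to\xi_j$ in $V^1$, and both functionals are $L^2$-continuous. So we can fix $\sigma_0>0$ such that the matrix stays invertible with $\xi_j$ replaced by $e^{\sigma_0A}\xi_j$.

**Step 4: inverse function theorem.** For small $(\alpha_1,\alpha_2)$ put $\xi=\alpha_1\xi_1+\alpha_2\xi_2$. By Section 8 the map $(\alpha_1,\alpha_2)\mapsto(L,W)(\gamma_{u_\xi(\sigma_0)})$ is $C^\infty$, takes the value $(\ell,W(\beta))$ at $0$, and by (13) its derivative at $0$ is the (transposed) invertible matrix of Step 3. So it is a local diffeomorphism. Let $\Gamma_{x,y}=\gamma_{u_\xi(\sigma_0)}$ for the $\alpha$ with $(L,W)=(\ell+x,W(\beta)+y)$, $|x|,|y|<\varepsilon$. Then $\Gamma_{0,0}=\beta$. Double symmetry and $\omega=0$ were shown in Section 4, smooth dependence in Section 8, the lifespan $\frac1{132}$ and the asymptotics in Section 9. $\square$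

With the Corollary in Section 1, the conjecture is disproved.

## 11. The lifespan is determined by the initial curve

The flows built above are themselves non-extendable, so the disproof does not need uniqueness. But uniqueness holds, and then $T$ is a function of the initial curve.

**Proposition.** Two smooth Chen flows with the same initial curve agree as long as both exist.

*Proof.* Let $\gamma_1,\gamma_2$ start at $\gamma_0$. The equation is unchanged by a fixed reparametrization of the circle, so let $\gamma_0$ be parametrized by arc length $y$, with normal $\nu_0$.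

*Reduction to graphs.* The map $\Phi(y,r)=\gamma_0(y)+r\nu_0(y)$ is a local diffeomorphism for small $|r|$. So for short time $\gamma_i=\Phi(X_i,r_i)$ with $X_i,r_i$ smooth up to $t=0$, $X_i(\cdot,0)=\mathrm{id}$, $r_i(\cdot,0)=0$, and $X_i(\cdot,t)$ diffeomorphisms. Put $u_i(\cdot,t)=r_i(X_i^{-1}(\cdot,t),t)$ and $\gamma_u=\gamma_0+u\nu_0$. Then $\gamma_i(\cdot,t)$ is $\gamma_{u_i}$ composed with $X_i(\cdot,t)$. As normal velocity does not depend on the parametrization, both $u_i$ solve $u_t\langle\nu_0,\nu_{\gamma_u}\rangle=F(\gamma_u)$ with $u(0)=0$.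

*The graphs agree.* As in Step 2 of Section 4, the equation reads $u_t=-q^{-2}u''''+g_3u'''+g_0$ with $q,g_3,g_0$ smooth functions of $(y,u,u',u'')$. Subtract the two equations, and write the differences of the coefficients by Hadamard's lemma as linear expressions in $z=u_1-u_2$ and $z',z''$, with smooth coefficients that involve the known functions $u_1,u_2$. This gives
$$z_t=-az''''+\sum_{i\le3}b_iz^{(i)},\qquad z(0)=0,$$
with smooth coefficients and $a=q^{-2}|_{u_1}\ge a_0>0$. Integrating by parts, $-2\int azz''''=-2\int az''^2-2\int(2a'z'+a''z)z''$ and $2\int b_3zz'''=-2\int(b_3z)'z''$. So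
$$\frac{d}{dt}\int z^2\le-2a_0\int z''^2+C\int(|z|+|z'|)(|z|+|z'|+|z''|)\le C'\int z^2,$$
where the last step uses $\int z'^2=-\int zz''\le\epsilon\int z''^2+C_\epsilon\int z^2$. By Gronwall $z=0$, so $u_1=u_2=:u$.

*The parametrizations agree.* The tangential part of $\gamma_t=-\partial_s^4\gamma$ says $|\partial_y\gamma_u|\,\partial_tX_i+\langle u_t\nu_0,\tau_{\gamma_u}\rangle=3kk_s$, evaluated at $X_i$. This is the same ordinary differential equation $\partial_tX=h(X,t)$ for $X_1$ and $X_2$, with the same initial value. So $X_1=X_2$.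

*All times.* The set of times up to which the flows agree is closed by continuity, and open by the argument just given, restarted at such a time. $\square$

## 12. An upper bound for index zero

**Proof of Theorem 2.** The length identity of Section 3 gives the bound once we know that $c_0>0$. We compare $c_0$ with the minimal elastic energy.

**Step 1: from $c_0$ to $T$.** The index $\omega$ is preserved by the flow, as it is an integer that varies continuously. So $(L^4)'=-4L^3Q\le-4c_0$, and if $c_0>0$, then $T\le L(0)^4/(4c_0)$.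

**Step 2: $L\int k^2ds\ge\Lambda>0$ if $\omega=0$; existence of a minimizer.** By scaling take $L=1$, and write $\tau=e^{i\theta}$, where $\theta\in H^1(\mathbb R/\mathbb Z)$ is truly periodic because $\omega=0$. We minimize $\int\theta'^2$ subject to $\int e^{i\theta}=0$, the condition that the curve closes up. Rotations allow us to take $\theta$ with mean $0$, so minimizing sequences are bounded in $H^1$. Subsequences converge weakly in $H^1$ and uniformly, the constraint passes to the limit, and the energy is weakly lower semicontinuous. So a minimizer $\theta$ exists.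

**Step 3: the minimizer is a pendulum motion.** This makes the minimum computable. The derivative of the constraint, $h\mapsto\int ie^{i\theta}h$, is onto $\mathbb R^2$: otherwise $ie^{i\theta}$ is orthogonal to a fixed vector for all $s$, so $e^{i\theta}$ is always parallel to that vector, hence constant by continuity, contradicting $\int e^{i\theta}=0$. The Lagrange multiplier rule gives $\theta''$ as a fixed linear combination of $\sin\theta$ and $\cos\theta$. After a rotation $\theta''=-\mu\sin\theta$ with $\mu\ge0$. If $\mu=0$, periodicity makes $\theta$ constant, which is impossible. So $\mu>0$, and $\theta$ is a nonconstant solution.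

Since $\theta$ is periodic, $\theta'$ vanishes somewhere; there $\sin\theta\ne0$, or else $\theta$ would be constant. So the conserved quantity $\frac12\theta'^2-\mu\cos\theta$ lies strictly between $-\mu$ and $\mu$, and $\theta$ oscillates about a multiple of $2\pi$, which we may take to be $0$. In Jacobi elliptic functions, up to a shift of $s$,
$$\sin\tfrac\theta2=\sqrt m\,\mathrm{sn}(\sqrt\mu s,m),\qquad \theta'=2\sqrt{m\mu}\,\mathrm{cn}(\sqrt\mu s,m),\qquad m\in(0,1).$$
Indeed, for the function so defined $\cos\frac\theta2=\mathrm{dn}$, so $\theta'=2\sqrt{m\mu}\,\mathrm{cn}\,\mathrm{dn}/\mathrm{dn}$, and $\theta''=-2\mu\sqrt m\,\mathrm{sn}\,\mathrm{dn}=-\mu\sin\theta$; the parameter $m$ matches the energy. The minimal period is $4K(m)/\sqrt\mu=1/j$ with $j\in\mathbb N$.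

**Step 4: the value of the minimum.** From $E=\int_0^K\mathrm{dn}^2$ we have $m\int_0^K\mathrm{sn}^2=K-E$ and $m\int_0^K\mathrm{cn}^2=E-(1-m)K$. The condition $\int\cos\theta=\int(1-2m\,\mathrm{sn}^2)=0$ becomes $1-2(K-E)/K=0$, that is, $2E(m)=K(m)$. As $E$ is strictly decreasing and $K$ strictly increasing, $2E-K$ decreases strictly from $\frac\pi2$ to $-\infty$ on $(0,1)$, so $m=m_*$. The condition $\int\sin\theta=-\frac1\mu\int\theta''=0$ is automatic. With $\mu=16j^2K(m_*)^2$,
$$\int\theta'^2=4\mu\,\frac{E-(1-m_*)K}{K}=4\mu\big(m_*-\tfrac12\big)=64j^2K(m_*)^2\big(m_*-\tfrac12\big).$$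
This is positive because $\theta$ is not constant. The case $j=1$ satisfies the constraint, so the minimizer has $j=1$ and the minimum is $\Lambda>0$.

**Step 5: $c_0>\Lambda^2$.** With $L=1$, $c_0$ is the infimum of $\int|\tau''|^2$ over $\tau\in H^2(\mathbb R/\mathbb Z;\mathbb S^1)$ of degree $0$ and mean $0$. Minimizing sequences are bounded in $H^2$, as $|\tau|=1$. A subsequence converges weakly in $H^2$ and strongly in $C^1$; degree and mean pass to the limit, and $\int|\tau''|^2$ is weakly lower semicontinuous. So the infimum is attained at some $\tau_0$. By Cauchy–Schwarz and $|\tau_0|=1$,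
$$\int|\tau_0'|^2=-\int\langle\tau_0,\tau_0''\rangle\le\Big(\int|\tau_0''|^2\Big)^{1/2},$$
with equality only if $\tau_0''=c\,\tau_0$ for a constant $c$. In that case differentiating $\langle\tau_0',\tau_0\rangle=0$ gives $-k^2=\langle\tau_0'',\tau_0\rangle=c$, so the continuous function $k$ is constant. Degree $0$ means $\int k=0$, so $k=0$ and $\tau_0$ is constant, contradicting mean $0$. So the inequality is strict, and with Steps 2–4
$$c_0=\int|\tau_0''|^2>\Big(\int|\tau_0'|^2\Big)^2\ge\Lambda^2>0 .$$

**Step 6: the chain of inequalities.** For $L(0)=\ell=4K(-1)$, Step 1 gives $T\le\ell^4/(4c_0)$, and $\ell^4/(4c_0)<\ell^4/(4\Lambda^2)=64K(-1)^4/\Lambda^2$. The strict lower bound $\sup T>\frac1{132}$ is part (i) of the Corollary. $\square$
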